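\title{Uniqueness of Calabi--Yau metrics of Calabi type without a rate of convergence}


\begin{abstract}
Let $X$ be the complement of a smooth anticanonical divisor with ample normal bundle in a compact K\"ahler manifold of dimension $n\ge 2$, and let $\omega$ be a Calabi--Yau metric on $X$ that is weak asymptotically Calabi. We prove that a Calabi--Yau metric $\tilde\omega$ in the cohomology class of $\omega$ with $|\tilde\omega-\omega|_\omega\to0$ at infinity equals $\omega$. This answers a question posed by Y.~Chen. More generally, the class of $\omega$ contains at most one K\"ahler metric that is uniformly equivalent to $\omega$ and has a given volume form. The proof is an energy argument on the level sets of the model coordinate: a conserved flux controls the only slowly varying mode, and all other modes force the energy to grow exponentially.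
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact K\"ahler manifold of complex dimension $n\ge2$, and let $D\subset M$ be a smooth irreducible anticanonical divisor whose normal bundle $N_D$ is ample. Put $X=M\setminus D$, with complex structure $I$, and fix a nowhere vanishing holomorphic $(n,0)$-form $\Omega$ on $X$; it has a simple pole along $D$. A \emph{Calabi--Yau metric} on $X$ is a complete K\"ahler metric $\omega$ on $(X,I)$ with
\[
\omega^n=c\,i^{n^2}\Omega\wedge\bar\Omega
\]
for a constant $c>0$. Such a metric is Ricci-flat, because its Ricci form is $-i\partial\bar\partial\log\big(\omega^n/i^{n^2}\Omega\wedge\bar\Omega\big)$.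

The end of $X$ is a punctured neighborhood of $D$, and its model is a punctured neighborhood of the zero section of $N_D$. By adjunction $K_D$ is trivial. Fix the Ricci-flat K\"ahler metric $\omega_D$ on $D$ in the class $c_1(N_D)$ and a hermitian metric $h$ on $N_D$ with curvature form $\omega_D$. The \emph{Calabi model space} is $\mathcal C=\{\xi\in N_D:0<|\xi|_h<1\}$, with projection $p:\mathcal C\to D$, the complex structure $I_{\mathcal C}$ induced from $N_D$, and
\[
t=-\log|\xi|_h^2,\qquad z=t^{1/n},\qquad \omega_{\mathcal C}=\frac{n}{n+1}\,i\partial\bar\partial\, t^{\frac{n+1}{n}},\qquad \Omega_{\mathcal C}=p^*\Omega_D\wedge\frac{d\xi}{\xi}.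
\]
In the last formula $\xi$ is the fiber coordinate in any local holomorphic trivialization (the form does not depend on it), and $\Omega_D$ is a holomorphic volume form on $D$, scaled so that $\omega_{\mathcal C}^n=i^{n^2}\Omega_{\mathcal C}\wedge\bar\Omega_{\mathcal C}$. Our curvature convention is $i\partial\bar\partial t=p^*\omega_D$; in a convention where the curvature form carries a factor $2\pi$, replace $\omega_D$ by $2\pi\omega_D$ throughout. The function $z$ tends to $+\infty$ toward the zero section.

\begin{definition}\label{def:wac}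
Let $\omega$ be a K\"ahler form on $(X,I)$. We call $(X,I,\omega,\Omega)$, or simply $\omega$, \emph{weak asymptotically Calabi with rate $\kappa>0$} if there are $\delta>0$, compact sets $\mathcal K\subset\mathcal C$ and $K\subset X$, and a diffeomorphism $\Phi:\mathcal C\setminus\mathcal K\to X\setminus K$ such that, uniformly as $z\to+\infty$ and for all $k\ge0$,
\[
|\nabla^k(\Phi^*I-I_{\mathcal C})|+|\nabla^k(\Phi^*\Omega-\Omega_{\mathcal C})|=O(e^{-\delta z^{n/2}}),\qquad |\nabla^k(\Phi^*\omega-\omega_{\mathcal C})|=O(z^{-\kappa}),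
\]
with norms and covariant derivatives taken with respect to $\omega_{\mathcal C}$. It is understood that $z\to\infty$ corresponds to the end of $X$: there is $s_0\ge1$ such that for $s\ge s_0$ the set $U_s=X\setminus\Phi(\{z>s\})$ is compact with smooth boundary $\Phi(\{z=s\})$, and the sets $U_s$ exhaust $X$.
\end{definition}

We regard $z$ as a function on the end of $X$ through $\Phi$, which we suppress from the notation, and we fix a continuous extension of $z$ to $U_{s_0}$ with $z\ge1$. The definition asks the complex structure to approach the model exponentially fast and the metric only polynomially fast.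

Chen \cite{Chen} shows that in suitable K\"ahler classes on $X$ there are Calabi--Yau metrics $\omega$ that are weak asymptotically Calabi with some rate $\kappa>0$, and proves a uniqueness theorem for metrics polynomially close to $\omega$. In particular, if $\tilde\omega$ is a Calabi--Yau metric in the same cohomology class and $|\nabla^k_\omega(\tilde\omega-\omega)|_\omega=O(z^{-\kappa'})$ for some $\kappa'>0$ and all $k\ge0$, then $\tilde\omega=\omega$. The question posed in \cite{Chen} is whether the rate and the derivatives can be dropped, so that one only assumes that $\tilde\omega-\omega$ tends to zero at infinity. The answer is yes. Let $r$ be the $\omega$-distance from a base point of $X$, or a smoothing of it.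

\begin{theorem}\label{thm:A}
Let $\omega$ be a Calabi--Yau metric on $X$ that is weak asymptotically Calabi. Let $\tilde\omega$ be a Calabi--Yau metric on $(X,I)$ with $[\tilde\omega]=[\omega]$ and $|\tilde\omega-\omega|_\omega\to0$ as $r\to\infty$. Then $\tilde\omega=\omega$.
\end{theorem}

One expects this by analogy with compact manifolds, where two cohomologous K\"ahler forms with the same volume form are equal by an integration by parts (Section~\ref{sec:identity}). On $X$ three things stand in the way. The volume of $U_s$ grows like $s^n$, so without a rate nothing is known to be integrable. The cohomological hypothesis gives a $1$-form $\eta$ with $d\eta=\tilde\omega-\omega$ but no bound on its growth. And the statement is false on the end alone: the model carries a one-parameter family of metrics with the volume form of $\omega_{\mathcal C}$ that differ from it by $O(z^{-n})$ (Section~\ref{sec:ansatz}). A proof must therefore carry information from the compact part of $X$ to infinity.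

Closeness of $\tilde\omega$ to $\omega$ serves only to match the volume forms and to bound $\tilde\omega$. We deduce Theorem~\ref{thm:A} from the following stronger statement, whose proof does not use the uniqueness theorem of \cite{Chen}.

\begin{theorem}\label{thm:B}
Let $\omega$ be weak asymptotically Calabi. Let $\omega_1,\omega_2$ be K\"ahler forms on $(X,I)$ with
\[
[\omega_1]=[\omega_2]=[\omega],\qquad \omega_1^n=\omega_2^n,\qquad A^{-1}\omega\le\omega_1\le A\omega,\qquad \omega_2\le Az^N\omega
\]
for some constants $A\ge1$ and $0\le N<\frac{n}{4(n-1)}$. Then $\omega_1=\omega_2$.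
\end{theorem}

Here $\omega_1$ and $\omega_2$ need not be Ricci-flat, and $\omega_2$ need not be complete. For $N=0$ the theorem says that the class $[\omega]$ contains at most one K\"ahler metric uniformly equivalent to $\omega$ with a given volume form. Section~\ref{sec:consequences} derives Theorem~\ref{thm:A} and three corollaries.

From $\omega_1,\omega_2$ and a primitive $\eta$ of $\omega_2-\omega_1$ we build two $(2n-1)$-forms. The differential of the first is minus a nonnegative energy density, so the energy $E(s)$ of $U_s$ is an integral over $\partial U_s$. The second is closed, so its integral over $\partial U_s$ vanishes. A Poincar\'e inequality on $\partial U_s$ bounds the first integral by a small multiple of $E'(s)$, except for one mode of $\eta$, and the second identity controls that mode. The resulting differential inequality forces $E$ to vanish or to grow exponentially, while the hypotheses bound it by a polynomial.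

\medskip
\noindent\textbf{Conventions.} Cohomology is de Rham cohomology with real coefficients, so $[\omega_1]=[\omega_2]$ means $\omega_2-\omega_1=d\eta$ for a smooth real $1$-form $\eta$ on $X$. We put $d^c=\frac i2(\bar\partial-\partial)$, so that
\[
dd^c=i\partial\bar\partial,\qquad d^cf=-\tfrac12\,df\circ I,\qquad df\wedge d^cf=i\partial f\wedge\bar\partial f .
\]
The metric of a K\"ahler form $\omega$ is $g(u,v)=\omega(u,Iv)$. In the pointwise norm on forms, the wedge products of an orthonormal coframe are orthonormal; then $|\alpha\wedge\alpha'|\le C|\alpha|\,|\alpha'|$. For $(1,1)$-forms, $\omega'\le\omega''$ means that $\omega''-\omega'$ is semipositive; forms of top degree are compared using the orientation. The letters $C,c$ denote positive constants independent of $s$, which may change from line to line.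

\section{The energy form and the flux form}\label{sec:identity}

Let $\omega_1,\omega_2$ be K\"ahler forms with $\omega_1^n=\omega_2^n$ on a complex manifold of dimension $n\ge2$. Put $\beta=\omega_2-\omega_1$ and
\[
S=\sum_{j=0}^{n-2}\omega_2^j\wedge\omega_1^{n-2-j},\qquad T=\sum_{j=0}^{n-1}\omega_2^j\wedge\omega_1^{n-1-j},\qquad Q=-\beta\wedge\beta\wedge S .
\]
The forms $S$ and $T$ are closed, and the sums telescope:
\begin{equation}\label{eq:telescope}
\beta\wedge S=\omega_2^{n-1}-\omega_1^{n-1},\qquad \beta\wedge T=\omega_2^n-\omega_1^n=0 .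
\end{equation}
If $\beta=d\eta$, it follows that
\begin{equation}\label{eq:twoforms}
d(\eta\wedge\beta\wedge S)=-Q,\qquad d(\eta\wedge T)=0 .
\end{equation}
We call $Q$ the \emph{energy form} and $\eta\wedge T$ the \emph{flux form}. Neither involves a K\"ahler potential for $\beta$.

\begin{lemma}\label{lem:pointwise}
Let $\lambda_1,\dots,\lambda_n>0$ be the eigenvalues of $\omega_2$ with respect to $\omega_1$ at a point. Then $\prod_i\lambda_i=1$, $|\beta|^2_{\omega_1}=\sum_i(\lambda_i-1)^2$, and
\begin{equation}\label{eq:Q}
Q=\frac1n\sum_{i=1}^n\frac{(\lambda_i-1)^2}{\lambda_i}\;\omega_1^n\ \ge0 .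
\end{equation}
Moreover, for every real covector $\ell$ at the point,
\begin{equation}\label{eq:Tpositive}
\ell\wedge\big(-\tfrac12\,\ell\circ I\big)\wedge T\ \ge\ \frac1{2n}\,|\ell|^2_{\omega_1}\,\omega_1^n .
\end{equation}
\end{lemma}

\begin{proof}
Two hermitian forms, one of them positive, can be diagonalized simultaneously. So there is an $\omega_1$-orthonormal basis $e_1,\dots,e_{2n}$ with $Ie_{2i-1}=e_{2i}$ and dual basis $e^1,\dots,e^{2n}$ such that $\omega_1=\sum\epsilon_i$ and $\omega_2=\sum\lambda_i\epsilon_i$, where $\epsilon_i=e^{2i-1}\wedge e^{2i}$. The $\epsilon_i$ are orthonormal, commute, and have square zero. Hence $\omega_1^n=n!\,\epsilon_1\cdots\epsilon_n$ and $\omega_2^n=\prod\lambda_i\cdot\omega_1^n$, which gives the first two claims, and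
\[
\beta\wedge\omega_1^{n-1}=\frac1n\sum_i(\lambda_i-1)\,\omega_1^n,\qquad
\beta\wedge\omega_2^{n-1}=\frac1n\sum_i\frac{\lambda_i-1}{\lambda_i}\,\omega_2^n .
\]
By \eqref{eq:telescope}, $Q=\beta\wedge\omega_1^{n-1}-\beta\wedge\omega_2^{n-1}$. Since $\omega_2^n=\omega_1^n$ and $(\lambda-1)-(\lambda-1)/\lambda=(\lambda-1)^2/\lambda$, we obtain \eqref{eq:Q}.

Write $\ell=\sum(x_ie^{2i-1}+y_ie^{2i})$. Then $-\ell\circ I=\sum(-y_ie^{2i-1}+x_ie^{2i})$, and the coefficient of $\epsilon_i$ in $\ell\wedge(-\frac12\ell\circ I)$ is $\frac12(x_i^2+y_i^2)$. Each summand of $T$ is a combination, with positive coefficients, of products of $n-1$ distinct $\epsilon_k$, and wedging a $2$-form with $\prod_{k\ne i}\epsilon_k$ extracts its $\epsilon_i$-coefficient. So each summand contributes a nonnegative amount to the left side of \eqref{eq:Tpositive}, and the summand $\omega_1^{n-1}=(n-1)!\sum_i\prod_{k\ne i}\epsilon_k$ contributes $\frac12|\ell|^2(n-1)!\,\epsilon_1\cdots\epsilon_n$, which is the right side.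
\end{proof}

For $n=2$ we have $S=1$, $T=\omega_1+\omega_2$, the eigenvalues are $\lambda,\lambda^{-1}$, and $Q=-\beta\wedge\beta=\lambda^{-1}(\lambda-1)^2\omega_1^2$. The sign of $Q$ depends on the equality of volume forms: for $\omega_2=\lambda\omega_1$ with $\lambda\ne1$ the form $-\beta\wedge\beta\wedge S=-(\lambda-1)(\lambda^{n-1}-1)\,\omega_1^n$ is negative.

On a compact manifold without boundary the lemma gives uniqueness at once. If $\beta=d\eta$, then $\int Q=0$ by \eqref{eq:twoforms} and Stokes' theorem, so $Q=0$, all $\lambda_i$ equal $1$, and $\omega_1=\omega_2$. On $X$ the same computation on $U_s$ leaves a boundary integral over $\{z=s\}$, so we need the geometry of these level sets.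

\section{The Calabi end}\label{sec:end}

From now on we omit $p^*$ for forms pulled back from $D$. Let $\theta=d^ct$ on $\mathcal C$, computed with $I_{\mathcal C}$, so $d\theta=\omega_D$. In a local trivialization write $\xi=\rho e^{i\phi}$ and $|\xi|^2_h=\rho^2e^{-u}$ with $u$ a function on $D$. Since $d^c\log\rho^2=\frac i2(d\bar\xi/\bar\xi-d\xi/\xi)=d\phi$,
\[
\theta=-d\phi+d^cu .
\]
Let $Y$ be the unit circle bundle of $N_D$. The map $\xi\mapsto(\xi/|\xi|_h,z)$ identifies $\{z\ge s_0\}$ with $Y\times[s_0,\infty)$. It preserves $\phi$ and the base point, so $\theta$ is pulled back from $Y$. The vector field $V=-\partial/\partial\phi$ on $Y$ satisfies $\theta(V)=1$ and generates the free $2\pi$-periodic circle action $\psi_\tau(\xi)=e^{-i\tau}\xi$, which preserves $\theta$ and everything pulled back from $D$. Thus $\theta$ is a connection form on $Y\to D$ with curvature $\omega_D$. A form $\sigma$ on $Y$ is \emph{horizontal} if $\iota_V\sigma=0$. Put $\mu=\theta\wedge\omega_D^{n-1}$, a volume form on $Y$.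

For a function $\varphi$ of $t$,
\begin{equation}\label{eq:ansatz}
d(\varphi\theta)=\varphi\,\omega_D+\varphi'\,dt\wedge\theta,\qquad \big(d(\varphi\theta)\big)^n=n\varphi^{n-1}\varphi'\,dt\wedge\mu=(\varphi^n)'\,dt\wedge\mu .
\end{equation}
As $dd^cF(t)=d(F'(t)\theta)$, we have $\omega_{\mathcal C}=d(z\theta)$, and $\varphi=t^{1/n}$ gives
\[
\omega_{\mathcal C}=z\,\omega_D+\tfrac1n z^{1-n}\,dt\wedge\theta,\qquad \omega_{\mathcal C}^n=dt\wedge\mu .
\]
From $dt\circ I_{\mathcal C}=-2\theta$ and $\theta\circ I_{\mathcal C}=\frac12dt$, the metric of $\omega_{\mathcal C}$ is $z\,g_D+\frac1nz^{1-n}(\frac12dt^2+2\theta^2)$, where $g_D$ is the metric of $\omega_D$. It is uniformly equivalent to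
\[
g_0=z\,g_D+z^{1-n}(dt^2+\theta^2).
\]
Unless marked otherwise, pointwise norms on the end are taken with respect to $g_0$. In particular $|dt|=z^{(n-1)/2}$ and $|dt\wedge\mu|=(n-1)!$.

\begin{lemma}\label{lem:compare}
Let $\omega$ be weak asymptotically Calabi. After increasing $s_0$, the metric of $\omega$ is uniformly equivalent to $g_0$ on $\{z\ge s_0\}$, the form $dt\wedge\mu$ is positive for the orientation of $I$, and $c\,dt\wedge\mu\le\omega^n\le C\,dt\wedge\mu$ there. Moreover $r$ is comparable to $z^{(n+1)/2}$ for large $z$; in particular $r\to\infty$ if and only if $z\to\infty$.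
\end{lemma}

\begin{proof}
By Definition~\ref{def:wac} with $k=0$, both $|I-I_{\mathcal C}|$ and $|\omega-\omega_{\mathcal C}|$ tend to $0$. For a tangent vector $v$,
\[
|\omega(v,Iv)-\omega_{\mathcal C}(v,I_{\mathcal C}v)|\le C\big(|\omega-\omega_{\mathcal C}|\,|I|+|\omega_{\mathcal C}|\,|I-I_{\mathcal C}|\big)|v|^2=o(1)\,|v|^2 ,
\]
which gives the equivalence. Also $|\omega^n-dt\wedge\mu|\le C|\omega-\omega_{\mathcal C}|\to0$, so $\omega^n=f\,dt\wedge\mu$ with $f\to1$, and $\omega^n$ is positive for the orientation of $I$. Finally, $dt=nz^{n-1}dz$ shows that the radial part of $g_0$ is $n^2z^{n-1}dz^2$. So a radial segment from $\{z=s_0\}$ to $\{z=s\}$ has $g_0$-length $\frac{2n}{n+1}\big(s^{(n+1)/2}-s_0^{(n+1)/2}\big)$, and no curve in the end between these levels is shorter. Since $U_{s_0}$ is compact, the last claim follows.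
\end{proof}

Let $Y_s=\{z=s\}\cong Y$, oriented as the boundary of $U_s$. The function $t$ increases outward and $dt\wedge\mu>0$, so $\mu>0$ on $Y_s$. The metric induced by $g_0$ is
\[
h_s=s\,g_D+s^{1-n}\theta^2 ,
\]
and restricting a form to $Y_s$ does not increase its norm. For a horizontal $k$-form $\sigma$,
\begin{equation}\label{eq:scaling}
|\theta|_{h_s}=s^{\frac{n-1}2},\qquad |\sigma|_{h_s}=s^{-\frac k2}|\sigma|_{h_1},\qquad d\mathrm{vol}_{h_s}=s^{\frac{n-1}2}d\mathrm{vol}_{h_1}=\frac{s^{\frac{n-1}2}}{(n-1)!}\,\mu ,
\end{equation}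
where the volume factor is $s^{n-1}$ from the base times $s^{(1-n)/2}$ from the fiber. So $\mathrm{Vol}(Y_s)=Cs^{(n-1)/2}$. The base grows, the circles shrink, and the diameter of $Y_s$ is comparable to $s^{1/2}$, much less than the distance $s^{(n+1)/2}$ to the compact part. We write $\|\cdot\|_s$ for the $L^2$ norm on $(Y,h_s)$; for a form on $X$ it means the norm of the restriction to $Y_s$. Two rules for integration will be used. If a $(2n-1)$-form $\chi$ satisfies $dt\wedge\chi=f\,dt\wedge\mu$, then $\chi|_{Y_s}=f\mu$. And for a function $f$ on the end,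
\begin{equation}\label{eq:coarea}
\int_{\{s_0\le z\le s\}}f\,dt\wedge\mu=\int_{s_0}^sn\tau^{n-1}\Big(\int_{Y_\tau}f\mu\Big)d\tau .
\end{equation}

\section{A test case: metrics depending only on $t$}\label{sec:ansatz}

Since $dt\wedge\theta=i\partial t\wedge\bar\partial t$, the form $d(\varphi\theta)$ in \eqref{eq:ansatz} is K\"ahler exactly where $\varphi>0$ and $\varphi'>0$. Its volume form equals $\omega_{\mathcal C}^n$ exactly when $(\varphi^n)'=1$. The solutions are
\[
\omega_b=d\big((t+b)^{1/n}\theta\big),\qquad b\in\mathbb R,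
\]
defined for $t>-b$; $\omega_b$ is the pullback of $\omega_{\mathcal C}=\omega_0$ under the dilation $\xi\mapsto e^{-b/2}\xi$. The eigenvalues of $\omega_b$ with respect to $\omega_{\mathcal C}$ are $\lambda=(1+b/t)^{1/n}$, with multiplicity $n-1$, and $\lambda^{1-n}$. Hence $|\omega_b-\omega_{\mathcal C}|=O(z^{-n})$, and by \eqref{eq:Q} the energy form is $O(t^{-2})\,dt\wedge\mu$, which has finite integral over the end. No argument on the end alone excludes this family. The flux does.

Suppose that $\Phi$ is holomorphic on the end, and that $\omega_1,\omega_2$ are cohomologous K\"ahler forms on $X$ with $\omega_1^n=\omega_2^n$, equal to $\omega_{\mathcal C}$ and $\omega_b$ for large $z$. We claim that $b=0$ and $\omega_1=\omega_2$. Fix a large $s$ and put $\varphi_1=s$, $\varphi_2=(s^n+b)^{1/n}$. On $Y_s$ we have $\omega_i=\varphi_i\,\omega_D$, so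
\[
\beta|_{Y_s}=d(a\theta)\ \text{ with } a=\varphi_2-\varphi_1,\qquad T|_{Y_s}=\Big(\sum_{j=0}^{n-1}\varphi_2^j\varphi_1^{n-1-j}\Big)\omega_D^{n-1}.
\]
Let $d\eta=\beta$ on $X$. Then $\eta|_{Y_s}=a\theta+\gamma$ with $\gamma$ closed, and $\gamma\wedge\omega_D^{n-1}=-d(\gamma\wedge\theta\wedge\omega_D^{n-2})$ has integral zero. Therefore
\[
\int_{Y_s}\eta\wedge T=(\varphi_2^n-\varphi_1^n)\int_Y\mu=b\int_Y\mu .
\]
The left side vanishes, because $\eta\wedge T$ is closed and $Y_s$ bounds the compact set $U_s$. So $b=0$. Then $\beta=0$ on $Y_s$, the boundary term in $\int_{U_s}Q=-\int_{Y_s}\eta\wedge\beta\wedge S$ vanishes, and $\omega_1=\omega_2$ on $U_s$ by \eqref{eq:Q}.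

The parameter $b$ is the flux through a level set, and the compact part of $X$ forces the flux to vanish. In general $\eta|_{Y_s}=a\theta+\eta'+\gamma$ with a further term $\eta'$. We shall bound $\eta'$ by a Poincar\'e inequality (Section~\ref{sec:poincare}), show that $\gamma$ still carries no flux (Section~\ref{sec:closed}), and then read off a bound for $a$ from the vanishing of the total flux (Section~\ref{sec:proof}). First we determine how good the Poincar\'e inequality has to be.

\section{The energy of $U_s$}\label{sec:energy}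

Until the end of Section~\ref{sec:proof}, let $\omega,\omega_1,\omega_2,A,N$ be as in Theorem~\ref{thm:B}, let $\beta,S,T,Q,\lambda_i$ be as in Section~\ref{sec:identity}, and fix $\eta$ with $d\eta=\beta$ on $X$. Put $L=z^N\ge1$, so $L=s^N$ on $Y_s$. For Theorem~\ref{thm:A} one needs only $N=0$, $L=1$. By Lemma~\ref{lem:compare} and $A^{-1}\omega\le\omega_1\le A\omega$, the metric of $\omega_1$ is uniformly equivalent to $g_0$ on the end and $c\,dt\wedge\mu\le\omega_1^n\le C\,dt\wedge\mu$. From $\omega_2\le AL\omega\le A^2L\omega_1$ we get $\lambda_i\le A^2L$, and the volume condition turns this into a lower bound: $\lambda_i^{-1}=\prod_{j\ne i}\lambda_j\le CL^{n-1}$. Write $Q=q\,dt\wedge\mu$ on the end. Then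
\begin{equation}\label{eq:bounds}
|S|\le CL^{n-2},\qquad |T|\le CL^{n-1},\qquad |\beta|^2\le CL\,q,\qquad 0\le q\le CL^{n-1}.
\end{equation}
The first two bounds follow from $|\omega_1|\le C$ and $|\omega_2|\le CL$. The last two follow from \eqref{eq:Q} with $(\lambda-1)^2=\lambda\cdot(\lambda-1)^2/\lambda$ and $(\lambda-1)^2/\lambda\le\lambda+\lambda^{-1}$.

Define the energy $E(s)=\int_{U_s}Q$ for $s\ge s_0$. By \eqref{eq:coarea} it is nonnegative, nondecreasing and $C^1$, with $E'(s)=ns^{n-1}\int_{Y_s}q\mu$.

\begin{lemma}\label{lem:energy}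
For all $s\ge s_0$:
\begin{enumerate}
\item[(a)] $E(s)\le Cs^{\,n+N(n-1)}$;
\item[(b)] $\|\beta\|_s^2\le CL\,s^{-\frac{n-1}2}E'(s)$;
\item[(c)] $E(s)\le CL^{n-2}\|\zeta\|_s\|\beta\|_s$ for every smooth $1$-form $\zeta$ on $Y_s$ with $d\zeta=\beta|_{Y_s}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:bounds}, $E'(\tau)\le C\tau^{n-1+N(n-1)}$; integrate from $s_0\ge1$.

(b) By \eqref{eq:bounds} and \eqref{eq:scaling}, $\|\beta\|_s^2\le CLs^{\frac{n-1}2}\int_{Y_s}q\mu=CLs^{\frac{n-1}2}s^{1-n}E'(s)/n$.

(c) By \eqref{eq:twoforms} and Stokes' theorem, $E(s)=-\int_{Y_s}\eta\wedge\beta\wedge S$. The form $\gamma=\eta|_{Y_s}-\zeta$ is closed on $Y_s$, and $\beta\wedge S=d(\eta\wedge S)$, so $\gamma\wedge\beta\wedge S=-d(\gamma\wedge\eta\wedge S)$ has integral zero over $Y_s$. Hence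
\[
E(s)=-\int_{Y_s}\zeta\wedge\beta\wedge S ,
\]
and (c) follows from $|S|\le CL^{n-2}$ and the Cauchy--Schwarz inequality.
\end{proof}

Part (c) removes the uncontrolled global primitive $\eta$: on each level set we may use the smallest primitive available. To see what is needed, take $N=0$ and suppose that $\beta|_{Y_s}$ has a primitive with $\|\zeta\|_s\le\Lambda(s)\|\beta\|_s$. Then (b) and (c) give
\[
E(s)\le C\Lambda(s)\,s^{-\frac{n-1}2}E'(s).
\]
If $\Lambda(s)=o(s^{(n+1)/2})$ and $E\not\equiv0$, then $(\log E)'\ge(n+1)/s$ for large $s$, so $E\ge cs^{n+1}$, contradicting (a). If only $\Lambda(s)=Cs^{(n+1)/2}$, we get $E\ge cs^{\varepsilon}$ for some uncontrolled $\varepsilon>0$, which is compatible with (a).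

The exact form $\omega_D=d\theta$ on $Y$ sits exactly at this threshold. By \eqref{eq:scaling}, $|\theta|_{h_s}=s^{(n-1)/2}$ and $|\omega_D|_{h_s}=\sqrt{n-1}\,s^{-1}$, so $\|\theta\|_s/\|\omega_D\|_s=cs^{(n+1)/2}$. No other primitive is smaller: it has the form $\theta+\gamma$ with $\gamma$ closed, and $\gamma$ is $L^2$-orthogonal to $\theta$, because $\langle\gamma,\theta\rangle_{h_s}\mu=s^{n-1}\gamma(V)\mu=s^{n-1}\gamma\wedge\omega_D^{n-1}$ is exact, as in Section~\ref{sec:ansatz}. The next section shows that $\theta$ is the only such mode: modulo it, $\Lambda$ is the diameter $s^{1/2}$ of $Y_s$.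

\section{Primitives of exact $2$-forms on the level sets}\label{sec:poincare}

Every form $\sigma$ on $Y$ splits as $\sigma=\theta\wedge\sigma_1+\sigma_2$ with $\sigma_1=\iota_V\sigma$ and $\sigma_2$ horizontal, and the two parts are orthogonal for every $h_s$. We separate the part of $\sigma$ that is invariant under the circle action from the rest by the operators
\[
\sigma^0=\frac1{2\pi}\int_0^{2\pi}\psi_\tau^*\sigma\,d\tau,\qquad P\sigma=\frac1{2\pi}\int_0^{2\pi}(\tau-\pi)\,\psi_\tau^*\sigma\,d\tau .
\]
Both commute with $d$, with $\iota_V$, and with $\theta\wedge\cdot$; in particular $(\sigma^0)_i=(\sigma_i)^0$, which we write $\sigma^0_i$. Let $\|\cdot\|$ be the $L^2$ norm on $(Y,h_1)$. The maps $\psi_\tau$ are isometries, so $\|\sigma^0\|\le\|\sigma\|$ and $\|P\sigma\|\le\frac1{2\pi}\int_0^{2\pi}|\tau-\pi|\,d\tau\,\|\sigma\|=\frac\pi2\|\sigma\|$. Since $\frac{d}{d\tau}\psi_\tau^*\sigma=\psi_\tau^*\mathcal L_V\sigma$ and $\psi_{2\pi}=\mathrm{id}$, integration by parts gives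
\[
P\mathcal L_V\sigma=\frac1{2\pi}\Big[(\tau-\pi)\psi_\tau^*\sigma\Big]_0^{2\pi}-\sigma^0=\sigma-\sigma^0 .
\]
With Cartan's formula $\mathcal L_V=d\iota_V+\iota_Vd$ this yields
\begin{equation}\label{eq:homotopy}
\sigma-\sigma^0=d\,P\iota_V\sigma\qquad\text{for closed }\sigma .
\end{equation}
A horizontal invariant form on $Y$ is the pullback of a unique form on $D$, and its norm $\|\cdot\|$ is $\sqrt{2\pi}$ times the $L^2$ norm on $(D,g_D)$. So an invariant form is $\theta\wedge\sigma_1+\sigma_2$ with $\sigma_1,\sigma_2$ forms on $D$, and the splitting of its differential is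
\begin{equation}\label{eq:dinv}
d(\theta\wedge\sigma_1+\sigma_2)=\theta\wedge(-d\sigma_1)+(\omega_D\wedge\sigma_1+d\sigma_2).
\end{equation}

\begin{lemma}\label{lem:poincare}
There is $C$ such that for every smooth exact $2$-form $B$ on $Y$ there are $a\in\mathbb R$ and a smooth $1$-form $\eta'$ on $Y$ with
\[
B=d(a\theta+\eta'),\qquad \|\eta'\|_s\le Cs^{1/2}\|B\|_s\quad\text{for all }s\ge1 .
\]
\end{lemma}

\begin{proof}
We construct the primitive using the fixed metric $h_1$, keeping track of which of $B_1,B_2$ bounds which component, and then rescale.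

\emph{Non-invariant part.} The $1$-form $\alpha_2=PB_1$ is horizontal, $d\alpha_2=B-B^0$ by \eqref{eq:homotopy}, and $\|\alpha_2\|\le\frac\pi2\|B_1\|$.

\emph{Invariant part.} The average of a primitive of $B$ is an invariant primitive $f_0\theta+\alpha_0$ of $B^0$, with $f_0$ a function and $\alpha_0$ a $1$-form on $D$. By \eqref{eq:dinv},
\[
B_1^0=-df_0,\qquad B_2^0=f_0\,\omega_D+d\alpha_0 .
\]
Let $a$ be the mean of $f_0$ with respect to $\omega_D^{n-1}$, and $f_1=f_0-a$. The Poincar\'e inequality on the compact connected manifold $D$ gives $\|f_1\|\le C\|df_0\|\le C\|B_1\|$. Wedging the second equation with $\omega_D^{n-2}$ and integrating over $D$ gives $a\int_D\omega_D^{n-1}=\int_DB_2^0\wedge\omega_D^{n-2}$, so $|a|\le C\|B_2\|$. Hence $d\alpha_0=B_2^0-(a+f_1)\omega_D$ has norm at most $C(\|B_1\|+\|B_2\|)$. We have no bound on $\alpha_0$ itself, so we replace it. Let $G$ be the Green operator of the Hodge Laplacian of $g_D$; it is bounded on $L^2$, and $dd^*G\nu=\nu$ for exact $\nu$. The form $\alpha_1=d^*G\,d\alpha_0$ satisfies $d\alpha_1=d\alpha_0$,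 and its squared $L^2$ norm is $\langle G\,d\alpha_0,d\alpha_0\rangle$, so $\|\alpha_1\|\le C\|d\alpha_0\|$.

Put $\alpha=\alpha_1+\alpha_2$ and $\eta'=f_1\theta+\alpha$. Then $B=d(a\theta+\eta')$, the form $\alpha$ is horizontal, and
\[
\|f_1\|\le C\|B_1\|,\qquad \|\alpha\|\le C(\|B_1\|+\|B_2\|).
\]

\emph{Rescaling.} By \eqref{eq:scaling},
\[
\|B\|_s^2=s^{\frac{n-1}2}\big(s^{n-2}\|B_1\|^2+s^{-2}\|B_2\|^2\big),\qquad \|\eta'\|_s\le s^{\frac{n-1}4}\big(s^{\frac{n-1}2}\|f_1\|+s^{-\frac12}\|\alpha\|\big).
\]
The first identity gives $s^{\frac{n-1}4}\|B_1\|\le s^{1-\frac n2}\|B\|_s$ and $s^{\frac{n-1}4}\|B_2\|\le s\|B\|_s$. Therefore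
\[
\|\eta'\|_s\le C\big(s^{\frac{n-1}2+1-\frac n2}+s^{-\frac12+1-\frac n2}+s^{-\frac12+1}\big)\|B\|_s=C\big(2s^{\frac12}+s^{\frac{1-n}2}\big)\|B\|_s\le Cs^{\frac12}\|B\|_s .\qedhere
\]
\end{proof}

The form $\theta$ is long in $h_s$, and the estimate succeeds because its coefficient $f_1$ is bounded by $B_1$ alone. The constant $a$ is bounded only by $B_2$, which costs the factor $s^{\frac{n-1}2+1}$ found in Section~\ref{sec:energy}.

\section{Closed $1$-forms carry no flux}\label{sec:closed}

The flux identity involves the global primitive $\eta$, which differs on $Y_s$ from the primitive of Lemma~\ref{lem:poincare} by a closed $1$-form $\gamma$ of unknown size. In the energy identity $\gamma$ dropped out because $\beta\wedge S$ is exact. The form $T$ is not exact in general, and this is where the hypothesis $[\omega_1]=[\omega]$ enters.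

\begin{lemma}\label{lem:closed}
Let $\omega$ be weak asymptotically Calabi and let $\omega_1$ be a closed $2$-form on $X$ with $[\omega_1]=[\omega]$. Then $\int_{Y_s}\gamma\wedge\omega_1^{n-1}=0$ for every $s\ge s_0$ and every closed $1$-form $\gamma$ on $Y_s$.
\end{lemma}

\begin{proof}
By Stokes' theorem on the closed manifold $Y_s\cong Y$, the integral depends only on the classes of $\gamma$ and of $\omega_1|_{Y_s}$ in the cohomology of $Y$. So we may replace $\omega_1$ by $\omega$, and we may replace $\gamma$ and $\omega|_{Y_s}$ by cohomologous forms. The computations below are the Gysin sequence of $Y\to D$ written with forms.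

By \eqref{eq:homotopy}, $\gamma$ is cohomologous to $\gamma^0=f\theta+\gamma_D$ with $f$ and $\gamma_D$ on $D$. By \eqref{eq:dinv}, $df=0$ and $f\omega_D+d\gamma_D=0$. So $f$ is constant, and $f=0$ because the K\"ahler class $[\omega_D]$ is nonzero. We may thus assume that $\gamma=\gamma_D$ is pulled back from a closed $1$-form on $D$.

\emph{The case $n\ge3$.} By \eqref{eq:homotopy}, $\omega|_{Y_s}$ is cohomologous to a closed invariant form $\theta\wedge\sigma_1+\sigma_2$. By \eqref{eq:dinv}, $d\sigma_1=0$ and $\omega_D\wedge\sigma_1=-d\sigma_2$ on $D$. The hard Lefschetz theorem on the compact K\"ahler manifold $D$ of dimension $m=n-1$ says that the cup product with $[\omega_D]^{m-1}$ is an isomorphism $H^1(D)\to H^{2m-1}(D)$. For $m\ge2$ this map factors through the cup product with $[\omega_D]$ from $H^1(D)$ to $H^3(D)$, which is therefore injective. So $\sigma_1=du$ for a function $u$ on $D$. Since $\theta\wedge du=u\,\omega_D-d(u\theta)$, the form $\omega|_{Y_s}$ is cohomologous to the pullback of $\sigma=u\,\omega_D+\sigma_2$. The form $\gamma_D\wedge\sigma^{n-1}$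 on $D$ has degree $2n-1>\dim_{\mathbb R}D$, so it vanishes.

\emph{The case $n=2$.} The form $\gamma_D\wedge\omega$ is closed on the end, so $J=\int_{Y_\tau}\gamma_D\wedge\omega$ does not depend on $\tau\ge s_0$. On $Y_\tau$ we have $\omega_{\mathcal C}=\tau\,\omega_D$, and $\gamma_D\wedge\omega_D=0$ as a $3$-form on the real surface $D$. By \eqref{eq:scaling} and Definition~\ref{def:wac},
\[
|J|=\Big|\int_{Y_\tau}\gamma_D\wedge(\omega-\omega_{\mathcal C})\Big|\le C\tau^{-\frac12}\cdot\tau^{-\kappa}\cdot\tau^{\frac12}\to0\qquad(\tau\to\infty).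
\]
Hence $J=0$.
\end{proof}

Neither argument covers the other case. For $n\ge3$ the decay estimate gives only $C\tau^{\frac{n-2}2-\kappa}$. For $n=2$ the topological statement fails: if $\sigma_1$ is a closed $1$-form on the curve $D$, then $\theta\wedge\sigma_1$ is closed on $Y$ by \eqref{eq:dinv}, and $\int_Y\gamma_D\wedge\theta\wedge\sigma_1=\pm2\pi\int_D\gamma_D\wedge\sigma_1$ need not vanish. The $h_\tau$-norm of $\theta\wedge\sigma_1$ does not depend on $\tau$, so it is the decay of $\omega-\omega_{\mathcal C}$ that excludes such a component in $[\omega|_Y]$.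

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

To solve the flux identity for $a$ we need the coefficient $\int_{Y_s}\theta\wedge T$ to be large. In the test case with $b=0$ it equals $ns^{n-1}\int_Y\mu$. In general $\omega_2$ is not close to the model, and we use positivity instead. The forms $\omega_1,\omega_2$ are of type $(1,1)$ for $I$, not for $I_{\mathcal C}$, so we compare $\theta$ with its analogue for $I$.

\begin{lemma}\label{lem:coefficient}
There is $s_1\ge s_0$ such that $\int_{Y_s}\theta\wedge T\ge cs^{n-1}$ for all $s\ge s_1$.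
\end{lemma}

\begin{proof}
Let $\theta'=-\frac12\,dt\circ I$. By \eqref{eq:Tpositive} with $\ell=dt$,
\[
dt\wedge\theta'\wedge T\ \ge\ \frac1{2n}|dt|^2_{\omega_1}\,\omega_1^n\ \ge\ c\,|dt|^2\,dt\wedge\mu=c\,z^{n-1}\,dt\wedge\mu ,
\]
so $(\theta'\wedge T)|_{Y_s}\ge cs^{n-1}\mu$ and $\int_{Y_s}\theta'\wedge T\ge cs^{n-1}$. Since $\theta=-\frac12\,dt\circ I_{\mathcal C}$, we have $|\theta-\theta'|\le C|dt|\,|I-I_{\mathcal C}|\le Cs^{\frac{n-1}2}e^{-\delta s^{n/2}}$ on $Y_s$. With \eqref{eq:bounds},
\[
\Big|\int_{Y_s}(\theta-\theta')\wedge T\Big|\le Cs^{\frac{n-1}2}e^{-\delta s^{n/2}}L^{n-1}\,\mathrm{Vol}(Y_s)= Cs^{n-1}\,s^{N(n-1)}e^{-\delta s^{n/2}}=o(s^{n-1}).\qedhere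
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $s\ge s_1$. Lemma~\ref{lem:poincare}, applied to the exact form $\beta|_{Y_s}$, gives $a$ and $\eta'$, depending on $s$, with
\[
\eta|_{Y_s}=a\theta+\eta'+\gamma,\qquad d\gamma=0,\qquad \|\eta'\|_s\le Cs^{1/2}\|\beta\|_s .
\]
No regularity of this choice in $s$ is needed, since we use it only to prove an inequality at the level $s$.

\emph{The flux identity.} By \eqref{eq:twoforms} and Stokes' theorem on the compact set $U_s$, $\int_{Y_s}\eta\wedge T=0$. For $j\ge1$ we have $\omega_2^j-\omega_1^j=d\big(\eta\wedge\sum_{k=0}^{j-1}\omega_2^k\wedge\omega_1^{j-1-k}\big)$, so $T-n\,\omega_1^{n-1}$ is exact on $X$. Hence $\int_{Y_s}\gamma\wedge T=n\int_{Y_s}\gamma\wedge\omega_1^{n-1}=0$ by Lemma~\ref{lem:closed}, and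
\[
a\int_{Y_s}\theta\wedge T=-\int_{Y_s}\eta'\wedge T .
\]

\emph{The bound for the $\theta$-mode.} By Lemma~\ref{lem:coefficient}, \eqref{eq:bounds} and the Cauchy--Schwarz inequality,
\[
|a|\,s^{n-1}\le CL^{n-1}\,\mathrm{Vol}(Y_s)^{1/2}\|\eta'\|_s=CL^{n-1}s^{\frac{n-1}4}\|\eta'\|_s .
\]
On the other hand $\|a\theta\|_s=|a|\,s^{\frac{n-1}2}\mathrm{Vol}(Y_s)^{1/2}=C|a|\,s^{\frac{3(n-1)}4}$. The powers of $s$ cancel, and $\|a\theta\|_s\le CL^{n-1}\|\eta'\|_s$. So the primitive $\zeta=a\theta+\eta'$ of $\beta|_{Y_s}$ satisfies
\[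
\|\zeta\|_s\le CL^{n-1}s^{1/2}\|\beta\|_s .
\]

\emph{The differential inequality.} By parts (c) and (b) of Lemma~\ref{lem:energy},
\[
E(s)\le CL^{2n-3}s^{\frac12}\|\beta\|_s^2\le CL^{2n-2}s^{1-\frac n2}E'(s)=Cs^{1-\nu}E'(s),\qquad \nu=\frac n2-2(n-1)N ,
\]
for all $s\ge s_1$. The hypothesis $N<\frac n{4(n-1)}$ says exactly that $\nu>0$.

\emph{Conclusion.} Suppose $\beta\not\equiv0$. By \eqref{eq:Q}, $Q>0$ on a nonempty open set, so $E(s_2)>0$ for some $s_2\ge s_1$, and $E>0$ on $[s_2,\infty)$ by monotonicity. There $(\log E)'\ge cs^{\nu-1}$, so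
\[
E(s)\ge E(s_2)\exp\Big(\frac c\nu\big(s^\nu-s_2^\nu\big)\Big).
\]
This contradicts the polynomial bound in Lemma~\ref{lem:energy}(a). Hence $\beta\equiv0$.
\end{proof}

For $N=0$ the exponent is $\nu=n/2$, and it has a geometric meaning: $\int\tau^{\frac{n-1}2}\tau^{-\frac12}\,d\tau$, the radial distance measured in units of the diameter of the level sets, grows like $s^{n/2}$.

\begin{remark}\label{rem:used}
From Definition~\ref{def:wac} the proof uses only undifferentiated information: $|\omega-\omega_{\mathcal C}|\to0$, in Lemma~\ref{lem:compare} and in the case $n=2$ of Lemma~\ref{lem:closed}, and $|I-I_{\mathcal C}|=o(z^{-N(n-1)})$, in Lemmas~\ref{lem:compare} and~\ref{lem:coefficient}. For $N=0$ the second condition is just $|I-I_{\mathcal C}|\to0$. We do not claim that the exponent $\frac n{4(n-1)}$ is optimal.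
\end{remark}

\section{Calabi--Yau metrics and automorphisms}\label{sec:consequences}

If $\omega$ and $\tilde\omega$ are Calabi--Yau metrics on $X$, both volume forms are constant multiples of $i^{n^2}\Omega\wedge\bar\Omega$, so $\tilde\omega^n/\omega^n$ is a positive constant. It is the product of the eigenvalues of $\tilde\omega$ with respect to $\omega$, so it equals $1$ as soon as $|\tilde\omega-\omega|_\omega$ tends to $0$ along one sequence of points.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By the observation above, $\tilde\omega^n=\omega^n$. The function $|\tilde\omega-\omega|_\omega$ is continuous and tends to $0$ as $z\to\infty$ by Lemma~\ref{lem:compare}, so it is bounded on $X$, and $\tilde\omega\le A\omega$ for some $A\ge1$. Theorem~\ref{thm:B} with $\omega_1=\omega$, $\omega_2=\tilde\omega$ and $N=0$ gives $\tilde\omega=\omega$.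
\end{proof}

In the corollaries below, $\omega$ is a Calabi--Yau metric on $X$ that is weak asymptotically Calabi. Since $z\ge1$, a bound by $Az^N\omega$ persists when $A$ is increased and $N$ is replaced by $\max(N,0)$, so Theorem~\ref{thm:B} applies for every $N<\frac n{4(n-1)}$.

\begin{corollary}\label{cor:sequence}
Let $\tilde\omega$ be a Calabi--Yau metric with $[\tilde\omega]=[\omega]$ and $\tilde\omega\le Az^N\omega$ with $N<\frac n{4(n-1)}$. If $|\tilde\omega-\omega|_\omega(x_j)\to0$ along one sequence of points $x_j\in X$, then $\tilde\omega=\omega$.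
\end{corollary}

\begin{proof}
The sequence gives $\tilde\omega^n=\omega^n$. Apply Theorem~\ref{thm:B} with $\omega_1=\omega$ and $\omega_2=\tilde\omega$.
\end{proof}

\begin{corollary}\label{cor:exact}
Suppose $[\omega]=0$. The Calabi--Yau metrics $\tilde\omega$ with $[\tilde\omega]=0$ and $\tilde\omega\le Az^N\omega$ for some $A$ and some $N<\frac n{4(n-1)}$ are exactly the metrics $\lambda\omega$, $\lambda>0$.
\end{corollary}

\begin{proof}
Each $\lambda\omega$ is a Calabi--Yau metric of class $0$ and satisfies the bound with $A=\lambda$ and $N=0$. Conversely, given $\tilde\omega$, choose $\lambda>0$ with $\tilde\omega^n=(\lambda\omega)^n$. Both $\omega_1=\lambda\omega$ and $\omega_2=\tilde\omega$ have class $0=[\omega]$, and Theorem~\ref{thm:B} applies with the constant $\max(A,\lambda,\lambda^{-1})$. So $\tilde\omega=\lambda\omega$.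
\end{proof}

This shows that the volume condition in Theorem~\ref{thm:B} cannot be dropped. When $[\omega]=0$, neither uniform equivalence nor a bound $\limsup|\tilde\omega-\omega|_\omega\le\epsilon$ with a fixed $\epsilon>0$, however small, implies $\tilde\omega=\omega$ without equality of the volume constants: for $\tilde\omega=\lambda\omega$ with $\lambda\ne1$ near $1$ we have $|\tilde\omega-\omega|_\omega=\sqrt n\,|\lambda-1|$.

\begin{corollary}\label{cor:aut}
Let $\varphi$ be an automorphism of $(X,I)$ with $\varphi^*[\omega]=[\omega]$, $\varphi^*(\Omega\wedge\bar\Omega)=\Omega\wedge\bar\Omega$, and $\varphi^*\omega\le Az^N\omega$ with $N<\frac n{4(n-1)}$. Then $\varphi$ is an isometry of $\omega$.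
\end{corollary}

\begin{proof}
The form $\varphi^*\omega$ is K\"ahler on $(X,I)$, and $(\varphi^*\omega)^n=c\,i^{n^2}\varphi^*(\Omega\wedge\bar\Omega)=\omega^n$. Theorem~\ref{thm:B} with $\omega_1=\omega$ and $\omega_2=\varphi^*\omega$ gives $\varphi^*\omega=\omega$. As $\varphi$ also preserves $I$, it preserves the metric $\omega(\cdot,I\cdot)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chen}
Yifan Chen, \emph{Calabi-Yau metrics of Calabi type with polynomial rate of convergence}, arXiv:2404.18070 (2024).

\end{thebibliography}
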